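\title{Persistence barcodes of anisotropic Sobolev maps on equiregular sub-Riemannian manifolds}

\begin{abstract}
Let $M$ be a closed manifold with an equiregular bracket-generating distribution of homogeneous dimension $Q$, spanned by vector fields $X_1,\dots,X_m$. For a smooth map $F\colon M\to\mathbb R^l$ and $kp>Q$ we prove that the degree-$d$ barcode of the sublevel sets of $|F|$, and of $-|F|$, has at most $C(\|F\|_{W^{k,p}_X}/\delta)^{Q/k}+b_d(M)$ bars of length greater than $\delta$, where the Sobolev norm involves only derivatives along the fields $X_i$. This proves a conjecture of Silvestre-Rosell\'{o} and Stojisavljevi\'{c}. The proof approximates $F$ by polynomials of bounded degree on a cover by semialgebraic boxes adapted to $F$, bounds the topology of each piece by Hardt's triviality theorem, and glues the pieces by a Mayer--Vietoris argument. We also treat Lipschitz semialgebraic functions of $F$ and give examples for the sharpness of the exponent, the additive term and the condition $kp>Q$.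
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Distributions and Sobolev norms}

Let $M$ be a closed smooth manifold of dimension $n$ and $\xi\subset TM$ a smooth distribution. Set $\xi^0=0$, $\xi^1=\xi$ and $\xi^{j+1}=\xi^j+[\xi,\xi^j]$, the last term being spanned by brackets of local sections. We assume that $\xi$ is \emph{bracket-generating}, that is, $\xi^s=TM$ for some $s$ (the least such $s$ is the \emph{step}), and \emph{equiregular}, that is, $\dim\xi^j_x$ does not depend on $x\in M$. The \emph{homogeneous dimension} is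
\[
Q=\sum_{j=1}^s j\,(\dim\xi^j-\dim\xi^{j-1}).
\]
Fix a Borel measure $\mu$ on $M$ with a smooth positive density, and smooth vector fields $X_1,\dots,X_m$ on $M$ whose values span $\xi_x$ at every point $x$. For a word $I=(i_1,\dots,i_j)$ of length $|I|=j$ write $X_I=X_{i_1}\cdots X_{i_j}$, with $X_\emptyset=\mathrm{id}$. For $F=(f_1,\dots,f_l)\in C^\infty(M;\mathbb R^l)$ the anisotropic Sobolev norm is
\[
\|F\|_{W^{k,p}_X}=\sum_{i=1}^l\sum_{|I|\le k}\|X_If_i\|_{L^p(\mu)} .
\]
A direction that first appears in $\xi^j$ is reached by a commutator of $j$ fields, so differentiating in it costs $j$ derivatives; $Q$ counts dimensions with this cost. For $\xi=TM$ we have $Q=n$. For the plane field spanned by $\partial_1$ and $\partial_2+z_1\partial_3$ in coordinates $(z_1,z_2,z_3)$, the bracket is $\partial_3$ and $Q=2+2=4$. For $\partial_1$ and $\partial_2+z_1^2\partial_3$ the bracket is $2z_1\partial_3$, and the formula for $Q$ gives $4$ off the plane $z_1=0$ and $5$ on it; equiregularity excludes such jumps.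

\subsection{Barcodes}

Fix a field $\mathbb K$; homology is singular homology with coefficients in $\mathbb K$, and $b_d(M)=\dim H_d(M)$. A \emph{persistence module} is a family of vector spaces $V_t$, $t\in\mathbb R$, with linear maps $V_s\to V_t$ for $s\le t$ that are compatible with composition and equal to the identity for $s=t$. For an interval $J\subset\mathbb R$, the \emph{interval module} of $J$ equals $\mathbb K$ for $t\in J$ and $0$ otherwise, with identity maps inside $J$. For a continuous function $f\colon M\to\mathbb R$ the module $t\mapsto H_d(\{f<t\})$ is a direct sum of interval modules (Lemma~\ref{lem:barcode}). The multiset of these intervals is determined by the module; it is the \emph{barcode}, and its elements are the \emph{bars}. Reading off the decomposition,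
\begin{equation}\label{eq:rank}
\operatorname{rank}\big(H_d(\{f<s\})\to H_d(\{f<t\})\big)=\#\{\text{bars containing both } s \text{ and } t\}\qquad(s\le t).
\end{equation}
Let $\mathcal N_{d,\delta}(f)$ be the number of bars, finite or infinite, of length greater than $\delta$.

To see what this number measures, let $f$ be a real function and suppose that $|f|$ exceeds $\delta$ somewhere in each of $\kappa$ different components of $\{f\ne0\}$. Choose points $x_1,\dots,x_\kappa$ in these components with $|f(x_i)|>\delta'>\delta$. They lie in $\{-|f|<-\delta'\}$ and in different components of $\{-|f|<0\}$, so by \eqref{eq:rank} at least $\kappa$ bars contain $-\delta'$ and $0$, and $\mathcal N_{0,\delta}(-|f|)\ge\kappa$. Thus $\mathcal N_{0,\delta}(-|f|)$ bounds the number of nodal domains of depth greater than $\delta$. No Sobolev norm bounds the number of all nodal domains: $e^{-1/\theta^2}\sin(1/\theta)$ is smooth and has infinitely many near $\theta=0$. The question is how the count grows as $\delta\to0$.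

A scaling argument suggests the answer. A bump of height $\delta$ on an anisotropic box with sides $r^{j}$ in the directions of $\xi^j$ occupies volume $r^Q$, and each derivative $X_i$ costs a factor $r^{-1}$. Filling $M$ with $r^{-Q}$ such bumps gives a function of norm about $\delta r^{-k}$ with $r^{-Q}=(\|F\|_{W^{k,p}_X}/\delta)^{Q/k}$ long bars. A single bump has norm about $\delta r^{Q/p-k}$, which tends to $0$ with $r$ when $kp<Q$; in that range long bars are free and no bound can hold.

\subsection{Results}

We write $\mathcal N_{d,\delta}(\pm|F|)$ when a statement is asserted for both $|F|$ and $-|F|$, where $|F|$ is the Euclidean norm of $F$.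

\begin{theorem}\label{thm:main}
Let $1\le p<\infty$, let $l\ge1$, $k$ and $d\ge0$ be integers, and assume $kp>Q$. There is a constant $C$, depending only on $(M,\xi)$, $\mu$, $l$, $k$, $p$, $X_1,\dots,X_m$ and $d$, and not on the field $\mathbb K$, such that for all $F\in C^\infty(M;\mathbb R^l)$ and all $\delta>0$
\[
\mathcal N_{d,\delta}(\pm|F|)\le C\left(\frac{\|F\|_{W^{k,p}_X}}{\delta}\right)^{Q/k}+b_d(M).
\]
\end{theorem}

For $0\le d\le n-1$ one takes the maximum of the constants over $d$, and $C$ no longer depends on $d$. In this form the inequality was conjectured by Silvestre-Rosell\'{o} and Stojisavljevi\'{c} \cite{SS}. Of the functions $v\mapsto\pm|v|$ the proof uses only that they are Lipschitz and semialgebraic (Section~\ref{sec:tame} recalls the definition), and it gives the following extension.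

\begin{theorem}\label{thm:ext}
Let $1\le p\le\infty$, $kp>Q$, $d\ge0$, and let $\psi\colon\mathbb R^l\to\mathbb R$ be semialgebraic and Lipschitz with constant $L>0$. There is a constant $C_\psi$, independent of $F$ and $\delta$, such that for every $F$ in the completion of $C^\infty(M;\mathbb R^l)$ in $W^{k,p}_X$ (such an $F$ is continuous) and every $\delta>0$
\[
\mathcal N_{d,\delta}(\psi\circ F)\le C_\psi\left(\frac{L\|F\|_{W^{k,p}_X}}{\delta}\right)^{Q/k}+b_d(M).
\]
\end{theorem}

The scaling argument above can be made rigorous.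

\begin{theorem}\label{thm:sharp}
Let $0\le d\le n-1$, $1\le p<\infty$ and $k\ge1$.
\begin{enumerate}
\item[(1)] There are $c,T_0>0$ such that for all $\delta>0$, all $T\ge T_0$ and each sign there is $F\in C^\infty(M;\mathbb R^l)$ with $\|F\|_{W^{k,p}_X}\le T\delta$ and $\mathcal N_{d,\delta}(\pm|F|)\ge c\,T^{Q/k}$.
\item[(2)] For $F=0$ we have $\mathcal N_{d,\delta}(\pm|F|)=b_d(M)$.
\item[(3)] If $kp<Q$, then for each $d$ and each sign there are $F$ with $\|F\|_{W^{k,p}_X}\le C\delta$ and $\mathcal N_{d,\delta}(\pm|F|)$ arbitrarily large. If $kp=Q$ and $p>1$, there are $F$ with $\|F\|_{W^{k,p}_X}/\delta$ arbitrarily small and $\mathcal N_{0,\delta}(-|F|)$ arbitrarily large.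
\end{enumerate}
\end{theorem}

The endpoint $p=1$, $k=Q$ is not addressed here.

Section~\ref{sec:circle} carries out the method by hand on the circle. Sections~\ref{sec:bars} and~\ref{sec:tame} contain the topological half of the proof: how to count bars from a cover, and why polynomial pieces contribute boundedly many. Sections~\ref{sec:boxes}--\ref{sec:cover} contain the analytic half: boxes, polynomial approximation and the adapted cover. Section~\ref{sec:proof} proves Theorems~\ref{thm:main} and~\ref{thm:ext}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Throughout, $C$ and $c$ are positive constants that may change from line to line and depend only on the data listed in Theorem~\ref{thm:main} and on auxiliary choices made once in terms of these data.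

\section{The circle}\label{sec:circle}

Let $M=\mathbb R/\mathbb Z$, $X=d/d\theta$, $\mu=d\theta$, so $Q=1$, and take $l=1$, $k=2$, $p=1$, $d=0$. Let $\psi(v)=\pm|v|$, $g=\psi\circ f$ and $\eta=\delta/2$. We show that $\mathcal N_{0,\delta}(g)\le 2+4(\|f''\|_{L^1}/\delta)^{1/2}$.

\emph{Approximation.} On an arc $J=[a,a+r]\subset[0,1]$ let $P(\theta)=f(a)+f'(a)(\theta-a)$ and $m(J)=\int_J|f''|$. Then $|f(\theta)-P(\theta)|=|\int_a^\theta(\theta-\sigma)f''(\sigma)\,d\sigma|\le r\,m(J)$.

\emph{Adapted arcs.} We want the error to be at most $\eta/2$. With arcs of equal length we can only use $m(J)\le\|f''\|_{L^1}$, and we need about $\|f''\|_{L^1}/\eta$ arcs: the exponent is $1$ instead of $1/2$. Instead, cut greedily. Put $a_0=0$ and let $a_i$ be the largest point of $[a_{i-1},1]$ with $r_im_i\le\eta/2$, where $r_i=a_i-a_{i-1}$ and $m_i=m([a_{i-1},a_i])$. By continuity $r_im_i=\eta/2$ unless $a_i=1$; such arcs have length at least $\eta/(2\|f''\|_{L^1})$, so the process stops after some number $\kappa$ of arcs. By the Cauchy--Schwarz inequality,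
\[
(\kappa-1)(\eta/2)^{1/2}=\sum_{i<\kappa}(r_im_i)^{1/2}\le\Big(\sum_i r_i\Big)^{1/2}\Big(\sum_i m_i\Big)^{1/2}\le\|f''\|_{L^1}^{1/2}.
\]
The gain comes from the additivity of $m$: it cannot be large on many arcs at once.

\emph{Counting.} Cut each arc at the zero of its affine function $P$, if it has exactly one. We obtain at most $2\kappa$ closed arcs $J$, on each of which $|g-h|\le\eta/2$ with $h=\psi\circ P$ monotone. Let $V_j=H_0(\{g<j\eta\})$ and let $y_J$ be a minimum point of $g$ on $J$. If $y\in J$ and $g(y)<j\eta$, then also $g(y_J)<j\eta$; between $y$ and $y_J$ we have $h<(j+\frac12)\eta$ by monotonicity, hence $g<(j+1)\eta$. So $[y]=[y_J]$ in $V_{j+1}$, and the image of $V_j\to V_{j+1}$ is spanned by the classes $[y_J]$ with $g(y_J)<j\eta$. Those with $g(y_J)<(j-1)\eta$ come from $V_{j-1}$. Therefore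
\begin{equation}\label{eq:circle}
\sum_j\dim\frac{\operatorname{im}(V_j\to V_{j+1})}{\operatorname{im}(V_{j-1}\to V_{j+1})}\le\sum_j\#\{J:(j-1)\eta\le g(y_J)<j\eta\}\le2\kappa .
\end{equation}
By \eqref{eq:rank}, the $j$-th term on the left counts the bars that contain $j\eta$ and $(j+1)\eta$ but not $(j-1)\eta$. A bar of length greater than $2\eta$ is counted for the $j$ such that $j\eta$ is its first point in $\eta\mathbb Z$. So $\mathcal N_{0,\delta}(g)\le2\kappa\le2+4(\|f''\|_{L^1}/\delta)^{1/2}$.

To reach the form of Theorem~\ref{thm:main}, note that $\max g-\min g\le\sup|f|\le\|f\|_{L^1}+\|f'\|_{L^1}$. If $\delta\ge\|f\|_{W^{2,1}_X}$, only the infinite bar is longer than $\delta$ (Lemma~\ref{lem:barcode}); otherwise $2\le2(\|f\|_{W^{2,1}_X}/\delta)^{1/2}$.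

Each step needs a substitute in general. Taylor's polynomial uses values of derivatives that the norm does not control. There is no order along which to cut. Polynomials in several variables have no monotone pieces. And for $d>0$ a cycle need not lie in one piece, so intersections of pieces enter.

\section{Counting bars by generators}\label{sec:bars}

\subsection{The barcode of a continuous function}

A persistence module is \emph{q-tame} if $V_s\to V_t$ has finite rank for all $s<t$; its \emph{radical} is the submodule $t\mapsto\sum_{s<t}\operatorname{im}(V_s\to V_t)$. We use the theorem of Chazal, Crawley-Boevey and de Silva \cite{CCS}: the radical of a q-tame module is a direct sum of interval modules.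

\begin{lemma}\label{lem:barcode}
Let $f\colon M\to\mathbb R$ be continuous. The module $V_t=H_d(\{f<t\})$ is a direct sum of interval modules. All bars lie in $(\min f,\infty)$, exactly $b_d(M)$ bars are infinite, and every other bar has length at most $\max f-\min f$.
\end{lemma}

\begin{proof}
Let $s<t$. The compact set $\{f\le s\}$ lies in the open set $\{f<t\}$. In a sufficiently fine triangulation of $M$ the union of the closed simplices that meet $\{f\le s\}$ lies in $\{f<t\}$, so $V_s\to V_t$ factors through the homology of a finite polyhedron, and $V$ is q-tame. A singular cycle in $\{f<t\}$ has compact support, on which $\max f<t$; so $V$ equals its radical, and \cite{CCS} applies. We have $V_t=0$ for $t\le\min f$. For $\max f<s<t$ the map $V_s\to V_t$ is the identity of $H_d(M)$, so by \eqref{eq:rank} there are $b_d(M)$ bars containing $s$, as many containing $t$, and as many containing both. Hence $b_d(M)$ bars contain $(\max f,\infty)$, and the others lie in $(\min f,\max f]$.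
\end{proof}

\subsection{Graded modules}

The left side of \eqref{eq:circle} is an algebraic invariant, which we now isolate. Consider graded $\mathbb K[u]$-modules $V=\bigoplus_{j\in\mathbb Z}V_j$ with $\deg u=1$ that are \emph{bounded below}: $V_j=0$ for $j\ll0$. Submodules and quotients are graded. For $r\ge0$ put
\[
\nu_0(V)=\dim_{\mathbb K}V/uV=\sum_j\dim\operatorname{coker}(V_{j-1}\to V_j)\in[0,\infty],\qquad \nu_r(V)=\nu_0(u^rV).
\]
These numbers do not change under a shift of the grading, and they are additive over arbitrary direct sums, because $u^rV/u^{r+1}V$ is.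

\begin{lemma}\label{lem:barsnu}
Let $f\colon M\to\mathbb R$ be continuous, $\eta>0$, and $V=\bigoplus_jH_d(\{f<j\eta\})$ with $u$ induced by inclusion. Then $\mathcal N_{d,(r+1)\eta}(f)\le\nu_r(V)$ for all $r\ge0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:barcode}, $V$ is a direct sum over the bars. A bar is bounded below, so if it contains exactly $a$ points of $\eta\mathbb Z$, it contributes a shift of $\mathbb K[u]/(u^a)$, or of $\mathbb K[u]$ if $a=\infty$. For this summand $\nu_r$ equals $1$ if $a\ge r+1$ and $0$ otherwise. A bar of length greater than $(r+1)\eta$ contains an interval $[t,t+(r+1)\eta)$, which contains $r+1$ points of $\eta\mathbb Z$.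
\end{proof}

The advantage of $\nu_r$ over the barcode is that its behavior under subquotients and extensions can be proved without decomposing anything. It is not subadditive: in $0\to uV\to V\to V/uV\to0$ with $V=\mathbb K[u]/(u^2)$, both ends have $\nu_1=0$ while $\nu_1(V)=1$. Two short bars join into a longer one. Part (b) below says that nothing worse happens.

\begin{lemma}\label{lem:nu}
Let $0\to V'\to V\to V''\to0$ be an exact sequence of graded modules bounded below, and $r,r'\ge0$.
\begin{enumerate}
\item[(a)] $\nu_r(V')\le\nu_r(V)$ and $\nu_r(V'')\le\nu_r(V)$.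
\item[(b)] $\nu_{r+r'}(V)\le\nu_r(V')+\nu_{r'}(V'')$.
\item[(c)] If multiplication by $u$ on $V$ is a composition $V\to W\to V$ of homogeneous module maps, with $W$ bounded below, then $\nu_1(V)\le\nu_0(W)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The sequence $V'/uV'\to V/uV\to V''/uV''\to0$ is exact. This gives (b) for $r=r'=0$ and the second half of (a) for $r=0$.

For the first half of (a) with $r=0$, let $a=\nu_0(V)<\infty$. Lift a homogeneous basis of $V/uV$ to $V$ and let $N$ be the submodule generated by the lifts. Then $V/N=u(V/N)$, and $V/N$ is bounded below, so induction on the degree gives $V/N=0$. Thus $V$ is a quotient of the free module $\mathbb K[u]^a$. The preimage of $V'$ is a submodule of a free module of rank $a$ over a principal ideal domain, hence free of rank at most $a$. So $V'$ has $a$ generators, and their classes span $V'/uV'$ over $\mathbb K$. For general $r$, the module $u^rV'$ is a submodule and $u^rV''$ is a quotient of $u^rV$.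

For (b), regard $V'$ as a submodule and let $N=\{v\in V:u^{r'}v\in V'\}$. This is the kernel of the surjection $V\to u^{r'}V''$, $v\mapsto u^{r'}\bar v$, so $\nu_0(V/N)=\nu_{r'}(V'')$. Next, $u^{r+r'}N\subset u^rV'$, so $\nu_0(u^{r+r'}N)\le\nu_r(V')$ by (a). Finally, multiplication by $u^{r+r'}$ maps $V/N$ onto $u^{r+r'}V/u^{r+r'}N$. The case $r=r'=0$, applied to $u^{r+r'}N\subset u^{r+r'}V$, gives (b).

For (c), $uV$ is a quotient of the image of $V$ in $W$, up to a shift; apply (a) twice.
\end{proof}

\subsection{Gluing along a cover}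

Let $U_1,\dots,U_\kappa$ be an open cover of $M$. For a nonempty set $A\subset\{1,\dots,\kappa\}$ put $U_A=\bigcap_{i\in A}U_i$. The next statement is the estimate given by the Mayer--Vietoris spectral sequence; only its first page is needed, and we argue directly with the filtration.

\begin{proposition}\label{prop:MV}
Let $f\colon M\to\mathbb R$ be continuous, $\eta>0$ and $M_j=\{f<j\eta\}$. Then
\[
\mathcal N_{d,(d+2)\eta}(f)\le\sum_{q=0}^d\ \sum_{|A|=q+1}\nu_1\Big(\bigoplus_jH_{d-q}(M_j\cap U_A)\Big).
\]
\end{proposition}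

\begin{proof}
Let $S_e(\cdot)$ denote singular $e$-chains and put $T_{q,e}=\bigoplus_{|A|=q+1}\bigoplus_jS_e(M_j\cap U_A)$, a graded $\mathbb K[u]$-module bounded below. Let $\partial''$ be the singular boundary. Let $\partial'\colon T_{q,e}\to T_{q-1,e}$ send the copy of a singular simplex $\sigma$ in the summand $A=\{i_0<\dots<i_q\}$ to $\sum_a(-1)^a$ times its copy in the summand $A\setminus\{i_a\}$, with $\partial'=0$ for $q=0$. The two maps commute, so $T_m=\bigoplus_{q+e=m}T_{q,e}$ with $\partial=\partial'+(-1)^q\partial''$ is a complex of graded modules.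

\emph{The complex $T$ computes $V=\bigoplus_jH_d(M_j)$.} Let $S^{\mathrm{sm}}\subset\bigoplus_jS_*(M_j)$ be spanned by the simplices that lie in some $U_i$. By the small-chains theorem this inclusion induces an isomorphism in homology, since the sets $M_j\cap U_i$ form an open cover of $M_j$. Let $\alpha\colon T\to S^{\mathrm{sm}}$ add up the components in $T_{0,e}$ and vanish on $T_{q,e}$ for $q>0$; it is a surjective chain map. For fixed $e$ and $j$, the row $\dots\to T_{1,e}\to T_{0,e}\to S^{\mathrm{sm}}_e\to0$ splits as a direct sum over the simplices $\sigma$ in $M_j$ of the augmented simplicial chain complex of the full simplex with vertex set $\{i:\sigma\subset U_i\}$. So the rows are exact. Filter $\ker\alpha$ by the subcomplexes spanned by the rows $e\le E$. The successive quotients are the exact complexes $\dots\to T_{1,E}\to\ker(\alpha|_{T_{0,E}})\to0$, so each subcomplex is acyclic by induction on $E$, and so is their union $\ker\alpha$. Hence $H_d(T)\cong V$ as graded modules.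

\emph{The filtration.} Let $T^{\le q}$ be the subcomplex spanned by the columns $q'\le q$, and let $V^{(q)}$ be the image of $H_d(T^{\le q})$ in $H_d(T)=V$. Then $V^{(-1)}=0$, and $V^{(d)}=V$ because $T_d\subset T^{\le d}$. The quotient $V^{(q)}/V^{(q-1)}$ is a quotient of the cokernel of $H_d(T^{\le q-1})\to H_d(T^{\le q})$, and by the long exact sequence this cokernel embeds in
\[
H_d(T^{\le q}/T^{\le q-1})=\bigoplus_{|A|=q+1}\bigoplus_jH_{d-q}(M_j\cap U_A).
\]
By Lemma~\ref{lem:nu}(a) and additivity, $\nu_1(V^{(q)}/V^{(q-1)})$ is at most the $q$-th inner sum in the statement. By Lemma~\ref{lem:nu}(b), $\nu_{q+1}(V^{(q)})\le\nu_q(V^{(q-1)})+\nu_1(V^{(q)}/V^{(q-1)})$, and summing over $0\le q\le d$ bounds $\nu_{d+1}(V)$. Lemma~\ref{lem:barsnu} with $r=d+1$ finishes the proof.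
\end{proof}

\section{Semialgebraic families}\label{sec:tame}

By Proposition~\ref{prop:MV} and Lemma~\ref{lem:nu}(c), we need a bound on $\nu_0$ for the sublevel sets of an approximating function $h$ on each $U_A$. The bound must be uniform over all pieces and over $\eta$. A bound on the Betti numbers of each sublevel set is not enough, since the number of levels grows like $1/\eta$; we also need the topology to change only a bounded number of times. Both hold in a semialgebraic family.

A subset of $\mathbb R^N$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{P>0\}$ and $\{P=0\}$ with $P$ polynomial; a map is semialgebraic if its graph is. For example, the graph of $v\mapsto|v|$ is $\{t\ge0,\ t^2=\sum v_i^2\}$. We use these standard facts: compositions of semialgebraic maps, and preimages of semialgebraic sets under them, are semialgebraic; a semialgebraic subset of $\mathbb R$ is a finite union of points and intervals; a semialgebraic set is homotopy equivalent to a finite complex.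

\begin{theorem}[Hardt; {\cite[Theorem 9.3.2]{BCR}}]\label{thm:hardt}
Let $Z\subset\mathbb R^N$ be semialgebraic and $\pi\colon Z\to\mathbb R^b$ continuous and semialgebraic. Then $\mathbb R^b$ is a finite disjoint union of semialgebraic sets $T_i$ such that $\pi^{-1}(T_i)$ is homeomorphic to a product $T_i\times\mathrm{Fib}_i$, compatibly with the projections to $T_i$.
\end{theorem}

In particular the fibers of $\pi$, which are semialgebraic, have finitely many homeomorphism types. So their numbers of components, and their total Betti numbers over any field, are bounded by one constant: the largest number of cells among finitely many finite complexes.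

\begin{proposition}\label{prop:family}
Let $\mathcal U\subset\mathbb R^L\times\mathbb R^N$ be semialgebraic and $h\colon\mathcal U\to\mathbb R$ continuous and semialgebraic. For $a\in\mathbb R^L$ put $\mathcal U_a=\{y:(a,y)\in\mathcal U\}$ and $h_a=h(a,\cdot)$, and assume that each $h_a$ is bounded below. There is a constant $C(\mathcal U,h)$ such that for all $a$, $e\ge0$, $\eta>0$ and all fields, the module $W=\bigoplus_jH_e(\{h_a<(j+\frac12)\eta\})$ is bounded below and $\nu_0(W)\le C(\mathcal U,h)$.
\end{proposition}

\begin{proof}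
\emph{Critical values.} Apply Theorem~\ref{thm:hardt} to $\mathcal U\to\mathbb R^L\times\mathbb R$, $(a,y)\mapsto(a,h(a,y))$, with pieces $T_i$. The slices $\{t:(a,t)\in T_i\}$ are the fibers of the projections $T_i\to\mathbb R^L$, so they have boundedly many components, each a point or an interval. Call the endpoints of these components \emph{critical} for $a$; there are at most $K$ of them, with $K$ independent of $a$. Let $J$ be a component of the complement of the critical values. The slices partition $\mathbb R$, so $J$ meets a component of some slice; since $J$ is connected and contains no endpoint of that component, it is contained in it. Hence $h_a^{-1}(J)\cong J\times\mathrm{Fib}_i$, with $h_a$ corresponding to the first coordinate.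

\emph{If $[s,t)$ contains no critical value, then $\{h_a<s\}\subset\{h_a<t\}$ is a homotopy equivalence.} Let $J=(\alpha,\beta)$ be the component containing $s$, so $\beta\ge t$, and fix $s_0\in(\alpha,s)$. For $\sigma\in[0,1]$ and $c\in(\alpha,t)$ let $\theta_\sigma(c)=c$ if $c\le s_0$, and
\[
\theta_\sigma(c)=(1-\sigma)c+\sigma\Big(s_0+(c-s_0)\frac{s-s_0}{t-s_0}\Big)\qquad\text{if }s_0\le c<t .
\]
Then $\alpha<\theta_\sigma(c)\le c$, $\theta_0(c)=c$ and $\theta_1(c)<s$. On the open set $h_a^{-1}((\alpha,t))$ move the $J$-coordinate by $\theta_\sigma$; on the open set $\{h_a<s_0\}$ take the identity. The two definitions agree on the overlap and give a homotopy $H_\sigma$ of $\{h_a<t\}$ from the identity to a map into $\{h_a<s\}$. It preserves $\{h_a<s\}$ because it does not increase $h_a$. So $H_1$ is a homotopy inverse of the inclusion.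

\emph{Conclusion.} The intervals $[(j-\frac12)\eta,(j+\frac12)\eta)$ are disjoint, so $W_{j-1}\to W_j$ is an isomorphism for all but at most $K$ values of $j$. The sublevel sets $\{h_a<t\}$ are the fibers of the projection of $\{(a,t,y):(a,y)\in\mathcal U,\ h(a,y)<t\}$ to $(a,t)$, so $\dim W_j\le B$ with $B$ independent of $a,j,e,\eta$ and the field. Since $h_a$ is bounded below, so is $W$, and $\nu_0(W)=\sum_j\dim\operatorname{coker}(W_{j-1}\to W_j)\le KB$.
\end{proof}

\section{Frames, polynomials and boxes}\label{sec:boxes}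

The natural sets for analysis with the fields $X_i$ are the balls of the Carnot--Carath\'eodory distance, but nothing makes them semialgebraic. In this section we construct, around every point and at every small scale, a semialgebraic box comparable to the ball, defined by polynomials of bounded degree. The same polynomials will serve for approximation. The condition $kp>Q$ is not used in this section.

\subsection{The distance}

An absolutely continuous curve $\gamma\colon[0,T]\to M$ is \emph{horizontal of duration $T$} if $\dot\gamma=\sum a_iX_i(\gamma)$ with $a$ measurable and $|a|\le1$. Let $d_X(x,y)$ be the infimum of the durations of horizontal curves from $x$ to $y$ ($\infty$ if there is none), and let $B(x,r)$ be the open $d_X$-ball. A point of $B(x,r)$ is joined to $x$ by a horizontal curve of duration less than $r$, which stays in $B(x,r)$. Differentiating along it gives, for $g$ smooth on an open set containing $B(x,r)$,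
\begin{equation}\label{eq:mean}
\sup_{B(x,r)}|g-g(x)|\le r\sum_i\sup_{B(x,r)}|X_ig| .
\end{equation}
Define iterated commutators by $X_{[i]}=X_i$ and $X_{[iJ]}=[X_i,X_{[J]}]$. The following theorem compares $d_X$ with motion along commutators.

\begin{theorem}[Nagel--Stein--Wainger \cite{NSW}]\label{thm:nsw}
There are $C,\epsilon_0>0$ with the following property. If $0<\epsilon\le\epsilon_0$ and $x,y$ are joined by a curve $\phi\colon[0,1]\to M$ with $\dot\phi=\sum_{|J|\le s}a_J(t)X_{[J]}(\phi)$ and $|a_J|<\epsilon^{|J|}$, then $d_X(x,y)\le C\epsilon$.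
\end{theorem}

\subsection{Charts and frames}

By the Nash--Tognoli theorem \cite[Theorem 14.1.10]{BCR}, a closed smooth manifold is diffeomorphic to a nonsingular real algebraic subset of some $\mathbb R^N$. Transporting $\xi$, $\mu$ and the $X_i$, we assume that $M\subset\mathbb R^N$ is such a subset. By \eqref{eq:mean} for the coordinates of $\mathbb R^N$, we have $|x-y|\le C\,d_X(x,y)$.

Put $\xi^j=TM$ for $j\ge s$. By equiregularity each $\xi^j$ is a subbundle, and two facts follow. First, the $X_{[J]}$ with $|J|\le j$ span $\xi^j$. By induction, local sections of $\xi^j$ are smooth combinations of them, and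
\[
[aX_i,bX_{[J]}]=ab\,X_{[iJ]}+a(X_ib)X_{[J]}-b(X_{[J]}a)X_i .
\]
Second, $[\xi^i,\xi^j]\subset\xi^{i+j}$ for local sections. For $i=1$ this is the definition. If it holds for $i$ and all $j$, let $X,W,V$ be sections of $\xi,\xi^i,\xi^j$. The Jacobi identity $[[X,W],V]=[X,[W,V]]-[W,[X,V]]$ puts the left side in $\xi^{i+j+1}$. Sections of $\xi^{i+1}$ are smooth combinations of sections of $\xi^i$ and of such brackets $[X,W]$, and $[bZ,V]=b[Z,V]-(Vb)Z$.

At a point $x$, choose a basis of $\xi^1_x$ among the $X_i(x)$, extend it to a basis of $\xi^2_x$ by commutators of length $2$, and so on. The chosen fields stay independent near $x$, and since the ranks are constant, those of length at most $j$ form a frame of $\xi^j$. By compactness, $M$ is covered by finitely many sets $O_\tau=M\cap(\text{open Euclidean ball})$ such that: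
\begin{itemize}
\item a projection $z=z_\tau$ to $n$ of the coordinates of $\mathbb R^N$ is a diffeomorphism from a neighborhood of $\overline{O_\tau}$ in $M$ onto an open subset of $\mathbb R^n$;
\item near $\overline{O_\tau}$ there is a frame $Y_1,\dots,Y_n$ of iterated commutators of lengths $w_1\le\dots\le w_n\le s$, and those with $w_i\le j$ form a frame of $\xi^j$.
\end{itemize}
Then $Q=\sum_jw_j$. Choose compact sets $K_\tau\subset\operatorname{int}K'_\tau$, $K'_\tau\subset O_\tau$ with $\bigcup_\tau K_\tau=M$. We usually suppress $\tau$. For $\gamma\in\mathbb N^n$ put $Y^\gamma=Y_1^{\gamma_1}\cdots Y_n^{\gamma_n}$; its \emph{order} is $|\gamma|=\sum\gamma_j$ and its \emph{weight} is $w(\gamma)=\sum w_j\gamma_j\ge|\gamma|$.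

\begin{lemma}\label{lem:sort}
A product $Y_{i_1}\cdots Y_{i_a}$ of weight $w=w_{i_1}+\dots+w_{i_a}$ is a combination, with coefficients smooth near $\overline{O_\tau}$, of the $Y^\gamma$ with $|\gamma|\le a$ and $w(\gamma)\le w$. In the same sense, $X_iY^\alpha$ is a combination of the $Y^\beta$ with $w(\beta)\le w(\alpha)+1$, and $X_I$ is a combination of the $Y^\beta$ with $w(\beta)\le|I|$. Conversely, $Y^\alpha$ is a combination with constant coefficients of the $X_I$ with $|I|=w(\alpha)$.
\end{lemma}

\begin{proof}
Induct on $a$. Since $[Y_b,Y_c]$ is a section of $\xi^{w_b+w_c}$, we have $Y_bY_c=Y_cY_b+\sum c_lY_l$ with $w_l\le w_b+w_c$. Swapping two neighbors in the product thus produces errors $Y_{i_1}\cdots(c_lY_l)\cdots Y_{i_a}$. Moving $c_l$ to the left by the Leibniz rule gives smooth multiples of products with at most $a-1$ factors and weight at most $w$, to which the induction hypothesis applies. Finitely many swaps sort the product. The second statement follows from $X_i=\sum_{w_j=1}a_{ij}Y_j$, and the third follows from the second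 by induction on $|I|$. For the last one, expand the commutators.
\end{proof}

\subsection{Polynomials dual to the frame}

We want polynomials in $z$ that behave at a given point like monomials of prescribed weight. Let $D=\max(k-1,s)$.

\begin{lemma}\label{lem:dual}
For $x\in O_\tau$ and $|\beta|\le D$ there is a unique polynomial $\zeta^x_\beta$ in $z$ of degree at most $D$ with $Y^\gamma\zeta^x_\beta(x)=\delta_{\gamma\beta}$ for all $|\gamma|\le D$. Its coefficients depend smoothly on $x$.
\end{lemma}

\begin{proof}
The functionals $P\mapsto Y^\gamma P(x)$, $|\gamma|\le D$, are as many as the dimension of the space of polynomials of degree at most $D$. We show that they are independent. Let $\ell_j$ be affine in $z$ with $\ell_j(x)=0$ and $Y_i\ell_j(x)=\delta_{ij}$. Expand $Y^{\gamma'}\ell^\gamma(x)$ by the Leibniz rule; a term survives only if each of the $|\gamma|$ factors of $\ell^\gamma$ is differentiated. So the value is $0$ if $|\gamma'|<|\gamma|$, and $\gamma!\,\delta_{\gamma\gamma'}$ if $|\gamma'|=|\gamma|$. Given a nontrivial relation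 $\sum a_{\gamma'}Y^{\gamma'}(\cdot)(x)=0$, let $t$ be the largest order with a nonzero coefficient. Testing on $\ell^\gamma$ with $|\gamma|=t$ gives $\gamma!\,a_\gamma=0$, a contradiction. The coefficients of the $\zeta^x_\beta$ are the entries of the inverse of the matrix $(Y^\gamma z^\alpha(x))$, which is smooth in $x$.
\end{proof}

In particular $|Y^\alpha\zeta^x_\beta|\le C_\alpha$ on $O_\tau$, uniformly in $x\in K'_\tau$. Fix $R_1\in(0,1]$ such that $B(x,R_1)$ has compact closure in $O_\tau$ for $x\in K'_\tau$; it will be decreased finitely many times.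

\begin{lemma}\label{lem:decay}
If $x\in K'_\tau$, $w(\gamma)\le w(\beta)\le D$ and $\rho\le R_1$, then $\sup_{B(x,\rho)}|Y^\gamma\zeta^x_\beta|\le C\rho^{w(\beta)-w(\gamma)}$.
\end{lemma}

\begin{proof}
One would like to integrate $w(\beta)-w(\gamma)$ times, but $X_iY^\gamma$ contains terms of lower weight, possibly $Y^\gamma$ itself. So we improve all bounds together, proving by induction on $a\ge0$ the bound $C\rho^{\min(a,\,w(\beta)-w(\gamma))}$ for all $\gamma$ with $w(\gamma)\le w(\beta)$. For $a=0$, and for $w(\gamma)=w(\beta)$, it is the uniform bound above. If $w(\gamma)<w(\beta)$, then $|\gamma|\le D$ and $\gamma\ne\beta$, so $Y^\gamma\zeta^x_\beta(x)=0$. By \eqref{eq:mean}, Lemma~\ref{lem:sort} and the bound for $a$,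
\[
\sup_{B(x,\rho)}|Y^\gamma\zeta^x_\beta|\le C\rho\sum_{w(\sigma)\le w(\gamma)+1}\ \sup_{B(x,\rho)}|Y^\sigma\zeta^x_\beta|\le C\rho^{1+\min(a,\,w(\beta)-w(\gamma)-1)},
\]
which is the bound for $a+1$. Take $a=w(\beta)$.
\end{proof}

Write $\zeta^x_j=\zeta^x_{e_j}$ and $\zeta^x=(\zeta^x_1,\dots,\zeta^x_n)$, so that $\zeta^x(x)=0$ and $Y_i\zeta^x_j(x)=\delta_{ij}$.

\begin{example}
For $Y_1=\partial_1$, $Y_2=\partial_2+z_1\partial_3$, $Y_3=\partial_3$, $D=2$ and $x=0$ we get $\zeta_1=z_1$, $\zeta_2=z_2$, $\zeta_3=z_3-z_1z_2$; for the last, $Y_1\zeta_3=-z_2$, $Y_2\zeta_3=0$, $Y_3\zeta_3=1$. The first-order conditions alone do not give Lemma~\ref{lem:decay}. In $\mathbb R^4$ let $Y_1=\partial_1$, $Y_2=\partial_2+z_1\partial_3+\frac12z_1^2\partial_4$, $Y_3=[Y_1,Y_2]=\partial_3+z_1\partial_4$, $Y_4=[Y_1,Y_3]=\partial_4$, with weights $1,1,2,3$. The function $g=z_4+z_1^2$ has $Y_ig(0)=\delta_{i4}$, but it equals $t^2$, not $O(t^3)$, on the horizontal curve $(t,0,0,0)$. This is why $D$ grows with $s$.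
\end{example}

\subsection{Boxes}

We use twice the following form of the inverse function theorem. \emph{If $\Theta$ is $C^1$ on $\{|b|\le\rho\}\subset\mathbb R^n$, $\Theta(0)=0$ and $|D\Theta-\mathrm{Id}|\le\frac12$, then $\Theta$ is injective and $\Theta(\{|b|<\rho\})\supset\{|v|<\rho/2\}$.} Indeed $b-\Theta(b)$ is $\frac12$-Lipschitz, which gives injectivity, and for $|v|<\rho/2$ the map $b\mapsto v+b-\Theta(b)$ is a contraction of $\{|b|\le2|v|\}$.

As a function of $z$, $\zeta^x$ is a polynomial map with bounded coefficients. Its differential $L_x$ at $z(x)$ is the inverse of the matrix of the frame $Y$ in the coordinates $z$, so $L_x$ and $L_x^{-1}$ are bounded for $x\in K'_\tau$. Apply the statement above to $b\mapsto L_x^{-1}\zeta^x(z(x)+b)$. We obtain $\varepsilon_1,\varepsilon_2>0$ such that for all $\tau$ and $x\in K'_\tau$ the set $\Omega_x=\{y\in O_\tau:|z(y)-z(x)|<\varepsilon_1\}$ has the full Euclidean ball as its $z$-image, $\zeta^x$ is a diffeomorphism of $\Omega_x$ onto its image with Jacobian determinant between $c$ and $C$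 in absolute value, and $\zeta^x(\Omega_x)\supset\{|v|<\varepsilon_2\}$. Define the \emph{box}
\[
U(x,r)=\{y\in O_\tau:\ |z(y)-z(x)|<\varepsilon_1,\ |\zeta^x_j(y)|<r^{w_j}\text{ for }j=1,\dots,n\}.
\]
It is an open semialgebraic neighborhood of $x$ in $M$, increasing in $r$.

\begin{proposition}\label{prop:ballbox}
There is $c_1\in(0,1)$ such that, after decreasing $R_1$, for all $x\in K'_\tau$ and $r\le R_1$: the map $\zeta^x$ is a diffeomorphism of $U(x,r)$ onto $\prod_j(-r^{w_j},r^{w_j})$, and
\[
B(x,c_1r)\subset U(x,r),\qquad U(x,c_1r)\subset B(x,r),\qquad cr^Q\le\mu(B(x,r)),\ \mu(U(x,r))\le Cr^Q .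
\]
Both measures satisfy both bounds.
\end{proposition}

\begin{proof}
For small $r$ the product lies in $\{|v|<\varepsilon_2\}$, which gives the first claim. Its volume is $2^nr^Q$, so $\mu(U(x,r))$ is comparable to $r^Q$. The bounds for $B(x,r)$ will follow from $U(x,c_1r)\subset B(x,r)\subset U(x,r/c_1)$.

\emph{First inclusion.} Since $w_j\le s\le D$, Lemma~\ref{lem:decay} gives $|\zeta^x_j|\le C(c_1r)^{w_j}\le Cc_1r^{w_j}$ on $B(x,c_1r)$, and $|z(y)-z(x)|\le Cr$ there. Take $Cc_1<1$ and $r$ small.

\emph{Second inclusion.} We must reach every point of the box by a short horizontal curve. We reach it by the flow of a combination of the $Y_i$ and apply Theorem~\ref{thm:nsw}. For $|b|\le1$ and small $|r|$ let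
\[
H_j(x,r,b)=\zeta^x_j\big(\exp(\textstyle\sum_ir^{w_i}b_iY_i)\,x\big),
\]
a smooth function, where $\exp(V)$ is the time-one flow. Since $\frac{d^a}{dt^a}\big|_{t=0}\,g(\exp(tV)x)=V^ag(x)$, the Taylor series of $v\mapsto g(\exp(\sum v_iY_i)x)$ at $0$ is $\sum_a\frac1{a!}\sum v_{i_1}\cdots v_{i_a}Y_{i_1}\cdots Y_{i_a}g(x)$. Substituting $v_i=r^{w_i}b_i$, we see that the coefficient of $r^i$ in $H_j$ is a combination of numbers $Y_{i_1}\cdots Y_{i_a}\zeta^x_j(x)$ of weight $i$. For $i<w_j$, Lemma~\ref{lem:sort} expresses them through $Y^\gamma\zeta^x_j(x)$ with $w(\gamma)<w_j\le D$, which vanish because $\gamma\neq e_j$. By Taylor's formula in $r$,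
\[
H_j=r^{w_j}\Theta_j,\qquad\Theta_j(x,r,b)=\frac1{(w_j-1)!}\int_0^1(1-\sigma)^{w_j-1}\,(\partial_r^{w_j}H_j)(x,\sigma r,b)\,d\sigma ,
\]
so $\Theta=(\Theta_1,\dots,\Theta_n)$ is smooth, and bounded in $C^2$ as a function of $b$, uniformly in $x\in K'_\tau$ and small $r$. For $r>0$ we have $\Theta=0$ at $b=0$ and $\partial_{b_i}\Theta_j=r^{w_i-w_j}Y_i\zeta^x_j(x)=\delta_{ij}$ at $b=0$. So there is a uniform $\rho\in(0,1]$ with $\Theta(\{|b|<\rho\})\supset\{|v|<\rho/2\}$.

Fix $c'\le1$ with $\sqrt n\,c'<\rho/2$ and let $y\in U(x,c'r)$. The vector $(r^{-w_j}\zeta^x_j(y))_j$ has norm less than $\rho/2$, so it equals $\Theta(b)$ with $|b|<\rho$. That is, $\zeta^x(y)=\zeta^x(y')$ for $y'=\exp(\sum r^{w_i}b_iY_i)x$. For small $r$ both points lie in $\Omega_x$, so $y=y'$. The flow line from $x$ to $y$ satisfies the hypothesis of Theorem~\ref{thm:nsw} with $\epsilon=r$, so $d_X(x,y)<C'r$. Thus $U(x,c'r)\subset B(x,C'r)$; rescale $r$ and decrease $c_1$.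
\end{proof}

Every point of $M$ lies in some $K_\tau$, so the volume bounds hold at all points. The inclusions show that $d_X$ induces the topology of $M$; in particular balls are open.

\section{Local polynomial approximation}\label{sec:approx}

We want a polynomial $P$ with $|f-P|\le Cr^{k-Q/p}$ times the local Sobolev norm on a ball of radius comparable to $r$. The Taylor-like polynomial $\sum_{w(\beta)<k}Y^\beta f(x)\,\zeta^x_\beta$ involves values of derivatives that the norm does not control. We replace values by averages over the ball, obtain an $L^1$ estimate from the Poincar\'e inequality, and recover the pointwise estimate by comparing the averaged polynomials at dyadic scales. Write $\langle g\rangle_B$ for the $\mu$-average of $g$ over $B$.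

\begin{theorem}[Poincar\'e inequality \cite{Jer,FLW,LM}]\label{thm:poincare}
There are $\lambda\ge1$ and $C,R_0>0$ such that for $x\in M$, $r\le R_0$ and $g$ smooth near $\overline{B(x,\lambda r)}$,
\[
\int_{B(x,r)}|g-\langle g\rangle_{B(x,r)}|\,d\mu\le Cr\sum_i\int_{B(x,\lambda r)}|X_ig|\,d\mu .
\]
\end{theorem}

This is usually stated for Lebesgue measure in a chart. The densities are comparable, and $\int_B|g-\langle g\rangle_B|\,d\mu\le2\int_B|g-c|\,d\mu$ for every constant $c$, so the choice of measure does not matter.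

From now on $k\ge1$. Let $R_1\le R_0$ and $\Lambda=\lambda^k$. Fix $r_0>0$ with $3\Lambda r_0\le R_1$ and $B(x,r_0)\subset K'_\tau$ for $x\in K_\tau$; it is decreased once, in Lemma~\ref{lem:matrix}. For $E\subset O_\tau$ put $\|g\|_{k,p;E}=\sum_{w(\alpha)\le k}\|Y^\alpha g\|_{L^p(E)}$, and likewise with $1$ in place of $p$. By Lemma~\ref{lem:sort}, and by H\"older's inequality with the volume bound,
\begin{equation}\label{eq:holder}
\|g\|_{k,p;E}\le C\sum_{|I|\le k}\|X_Ig\|_{L^p(E)},\qquad\|g\|_{k,1;B(y,\rho)}\le C\rho^{Q-Q/p}\|g\|_{k,p;B(y,\rho)} .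
\end{equation}
Matching averages leads to a linear system; we need its inverse with the correct powers of the radius.

\begin{lemma}\label{lem:matrix}
For $y\in K'_\tau$ and $\rho\le r_0$ let $G_{\gamma\beta}=\langle Y^\gamma\zeta^y_\beta\rangle_{B(y,\rho)}$ for $w(\gamma),w(\beta)<k$. If $r_0$ is small enough, then $|G-\mathrm{Id}|\le C\rho$, $G$ is invertible, $|G^{-1}|\le C$, and $|(G^{-1})_{\beta\gamma}|\le C\rho^{w(\gamma)-w(\beta)}$.
\end{lemma}

\begin{proof}
Since $|\gamma|\le k-1\le D$, the function $Y^\gamma\zeta^y_\beta$ equals $\delta_{\gamma\beta}$ at $y$, and \eqref{eq:mean} gives $|G-\mathrm{Id}|\le C\rho$. The next two claims follow for small $r_0$. Let $\tilde G_{\gamma\beta}=\rho^{w(\gamma)-w(\beta)}G_{\gamma\beta}$, the conjugate of $G$ by the diagonal matrix with entries $\rho^{w(\gamma)}$. For $w(\gamma)<w(\beta)$ its entries are $O(1)$ by Lemma~\ref{lem:decay}; for $w(\gamma)=w(\beta)$ they are $\delta_{\gamma\beta}+O(\rho)$; for $w(\gamma)>w(\beta)$ they are $O(\rho)$. So $\tilde G=\mathrm{Id}+G'+O(\rho)$ with $G'$ bounded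 and $(G')^k=0$. The inverse $\sum_{i<k}(-G')^i$ of $\mathrm{Id}+G'$ is bounded, hence so is $\tilde G^{-1}$ for small $r_0$, and $(\tilde G^{-1})_{\beta\gamma}=\rho^{w(\beta)-w(\gamma)}(G^{-1})_{\beta\gamma}$.
\end{proof}

\begin{lemma}\label{lem:L1}
Let $y\in K'_\tau$, $\rho\le r_0$ and $g\in C^\infty(O_\tau)$. There is a unique $R=\sum_{w(\beta)<k}c_\beta\zeta^y_\beta$ with $\langle Y^\gamma(g-R)\rangle_{B(y,\rho)}=0$ for all $w(\gamma)<k$. Its coefficient vector is $c=G^{-1}\big(\langle Y^\gamma g\rangle_{B(y,\rho)}\big)_\gamma$, it satisfies $|c|\le C\rho^{-Q}\|g\|_{k,1;B(y,\rho)}$, and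
\[
\|Y^\alpha(g-R)\|_{L^1(B(y,\rho))}\le C\rho^{k-w(\alpha)}\|g\|_{k,1;B(y,\Lambda\rho)}\qquad(w(\alpha)\le k).
\]
\end{lemma}

\begin{proof}
The conditions on $R$ read $Gc=(\langle Y^\gamma g\rangle_{B(y,\rho)})_\gamma$, so the first claims follow from Lemma~\ref{lem:matrix} and the volume bound. Put $B_i=B(y,\lambda^i\rho)$ for $0\le i\le k$, $h=g-R$ and $\mathcal E=\|g\|_{k,1;B_k}$. Since $|Y^\alpha R|\le C|c|$ and $\mu(B_k)\le C\rho^Q$, we have $\|Y^\alpha h\|_{L^1(B_k)}\le C\mathcal E$ for $w(\alpha)\le k$.

Each use of the Poincar\'e inequality enlarges the ball, while the averages vanish only on $B_0$. For smooth $\varphi$ we have $|\langle\varphi\rangle_{B_0}-\langle\varphi\rangle_{B_i}|\le\mu(B_0)^{-1}\|\varphi-\langle\varphi\rangle_{B_i}\|_{L^1(B_i)}$ and $\mu(B_i)\le C\mu(B_0)$, so Theorem~\ref{thm:poincare} on $B_i$ gives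
\[
\|\varphi-\langle\varphi\rangle_{B_0}\|_{L^1(B_i)}\le C\rho\sum_j\|X_j\varphi\|_{L^1(B_{i+1})}\qquad(0\le i<k).
\]
As in Lemma~\ref{lem:decay}, we improve all bounds together, proving for $a=0,\dots,k$ that
\[
\|Y^\alpha h\|_{L^1(B_{k-a})}\le C\rho^{\min(a,\,k-w(\alpha))}\mathcal E\qquad(w(\alpha)\le k).
\]
The cases $a=0$ and $w(\alpha)=k$ are the bound on $B_k$. If $w(\alpha)<k$, then $\langle Y^\alpha h\rangle_{B_0}=0$, and for $a<k$ Lemma~\ref{lem:sort} gives
\[
\|Y^\alpha h\|_{L^1(B_{k-a-1})}\le C\rho\sum_{w(\beta)\le w(\alpha)+1}\|Y^\beta h\|_{L^1(B_{k-a})}\le C\rho^{1+\min(a,\,k-w(\alpha)-1)}\mathcal E .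
\]
The case $a=k$ is the lemma.
\end{proof}

\begin{proposition}\label{prop:approx}
Let $1\le p<\infty$ and $kp>Q$. For $x\in K_\tau$, $0<r\le r_0$ and $f\in C^\infty(M)$ there is a polynomial $P$ in $z_\tau$ of degree at most $D$ with
\[
\sup_{B(x,r/2)}|f-P|\le Cr^{k-Q/p}\sum_{|I|\le k}\|X_If\|_{L^p(B(x,\Lambda r))} .
\]
Moreover $\sup_M|F|\le C_0\|F\|_{W^{k,p}_X}$ for all $F\in C^\infty(M;\mathbb R^l)$.
\end{proposition}

\begin{proof}
Let $\mathcal E=\|f\|_{k,p;B(x,\Lambda r)}$, let $P=\sum c_\beta\zeta^x_\beta$ be the polynomial of Lemma~\ref{lem:L1} for $f$ on $B(x,r)$, and let $g=f-P$. By that lemma and \eqref{eq:holder}, $|c|\le Cr^{-Q/p}\mathcal E$, and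
\begin{align}
\|g\|_{k,p;B(x,r)}&\le\mathcal E+C|c|\,r^{Q/p}\le C\mathcal E,\label{eq:g1}\\
\|Y^\gamma g\|_{L^1(B(x,r))}&\le Cr^{k-w(\gamma)+Q-Q/p}\mathcal E\qquad(w(\gamma)\le k).\label{eq:g2}
\end{align}
Fix $y\in B(x,r/2)\subset K'_\tau$. Let $\rho_i=2^{-i}r/(2\Lambda)$ for $i\ge0$, so that $B(y,\Lambda\rho_i)\subset B(x,r)$. Let $R_i=\sum c^i_\beta\zeta^y_\beta$ be the polynomial of Lemma~\ref{lem:L1} for $g$ on $B(y,\rho_i)$, and $G_i$ the matrix at scale $\rho_i$. We follow the coefficient $c^i_0=R_i(y)$. As $i\to\infty$, $G_i\to\mathrm{Id}$ and $\langle Y^\gamma g\rangle_{B(y,\rho_i)}\to Y^\gamma g(y)$, so $c^i_0\to g(y)$.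

\emph{First scale.} By \eqref{eq:g2}, $|\langle Y^\gamma g\rangle_{B(y,\rho_0)}|\le Cr^{k-w(\gamma)-Q/p}\mathcal E$. Row $\beta=0$ of $G_0^{-1}$ has entries $O(\rho_0^{w(\gamma)})$, which compensates the loss: $|c^0_0|\le Cr^{k-Q/p}\mathcal E$.

\emph{Consecutive scales.} Since the averages of $Y^\gamma(g-R_{i+1})$ over $B(y,\rho_{i+1})$ vanish,
\[
\langle Y^\gamma(R_i-R_{i+1})\rangle_{B(y,\rho_{i+1})}=-\langle Y^\gamma(g-R_i)\rangle_{B(y,\rho_{i+1})} .
\]
By Lemma~\ref{lem:L1}, \eqref{eq:holder} and \eqref{eq:g1}, the right side is at most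
\[
C\rho_i^{-Q}\rho_i^{k-w(\gamma)}\|g\|_{k,1;B(y,\Lambda\rho_i)}\le C\rho_i^{k-w(\gamma)-Q/p}\mathcal E
\]
in absolute value. The vector $c^i-c^{i+1}$ is $G_{i+1}^{-1}$ applied to the left sides, and row $0$ gives $|c^i_0-c^{i+1}_0|\le C\rho_i^{k-Q/p}\mathcal E$.

Since $k>Q/p$, the geometric series converges, and $|g(y)|\le Cr^{k-Q/p}\mathcal E$. With \eqref{eq:holder} this is the first claim. For the second take $r=r_0$ and use $|P(x)|\le C|c|\le C\mathcal E$ for each component of $F$.
\end{proof}

\section{The adapted cover}\label{sec:cover}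

Write $\|F\|=\|F\|_{W^{k,p}_X}$. With boxes of one radius $r$, Proposition~\ref{prop:approx} guarantees an error $\eta$ only when $r^{k-Q/p}\|F\|\approx\eta$, and the number $r^{-Q}$ of boxes has the exponent $Q/(k-Q/p)>Q/k$. As on the circle, the radius must adapt to $F$. We assign to each point the largest admissible radius, observe that it is a Lipschitz function, and select a separated family.

\begin{proposition}\label{prop:cover}
Let $1\le p<\infty$ and $kp>Q$. For every $F\in C^\infty(M;\mathbb R^l)$ and $\eta>0$ there are boxes $U_i=U(x_i,\rho_i)$, $i=1,\dots,\kappa$, with $x_i\in K_{\tau_i}$, and polynomial maps $P_i$ of degree at most $D$ in $z_{\tau_i}$ such that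
\begin{enumerate}
\item[(a)] the $U_i$ cover $M$, and $|F-P_i|\le\eta$ on $U_i$;
\item[(b)] at most $C\kappa$ sets $A\subset\{1,\dots,\kappa\}$ have $U_A\ne\emptyset$;
\item[(c)] $\kappa\le C\big(1+(\|F\|/\eta)^{Q/k}\big)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Phi(E)=\sum_i\sum_{|I|\le k}\int_E|X_If_i|^p\,d\mu$. This is a measure, which is where $p<\infty$ is used, and $\Phi(M)^{1/p}\le\|F\|$. By Proposition~\ref{prop:approx} for each component, for $x\in K_\tau$ and $r\le r_0$ there is a polynomial map $P$ of degree at most $D$ in $z_\tau$ with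
\begin{equation}\label{eq:approx}
\sup_{B(x,r/2)}|F-P|\le C_1r^{k-Q/p}\Phi(B(x,\Lambda r))^{1/p} .
\end{equation}

\emph{The radius function.} Let
\[
r(x)=\sup\{r\in(0,r_0]:\ C_1^pr^{kp-Q}\Phi(B(x,\Lambda r))\le\eta^p\}.
\]
Since $kp>Q$, the left side of the inequality is nondecreasing in $r$ and at most $C_1^pr^{kp-Q}\Phi(M)$, which tends to $0$ with $r$. So $r(x)\ge r_{\min}>0$ with $r_{\min}$ independent of $x$. An open ball is the increasing union of the smaller concentric balls, so the left side is left continuous, and the set of admissible radii is $(0,r(x)]$. If $r'=r(x)-d_X(x,y)/\Lambda>0$, then $B(y,\Lambda r')\subset B(x,\Lambda r(x))$, so $r'$ is admissible for $y$. Hence $r(y)\ge r(x)-d_X(x,y)/\Lambda$, and $r$ is $1$-Lipschitz.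

\emph{Selection.} Let $\varepsilon=c_1^2/6<1/6$. The balls $B(x,\varepsilon r(x))$ have measure at least $c(\varepsilon r_{\min})^Q$, so there is a family $x_1,\dots,x_\kappa$ of maximal cardinality with the balls $B(x_i,\varepsilon r_i)$ disjoint, where $r_i=r(x_i)$. Choose $\tau_i$ with $x_i\in K_{\tau_i}$ and let $U_i=U(x_i,c_1r_i/2)$. By Proposition~\ref{prop:ballbox},
\[
B(x_i,3\varepsilon r_i)\subset U_i\subset B(x_i,r_i/2).
\]

(a) For $x\in M$, by maximality $B(x,\varepsilon r(x))$ meets some $B(x_i,\varepsilon r_i)$, so $d_X(x,x_i)<\varepsilon(r(x)+r_i)$. The Lipschitz bound gives $r(x)\le r_i+\varepsilon(r(x)+r_i)$, so $r(x)\le\frac{1+\varepsilon}{1-\varepsilon}r_i\le\frac75r_i$ and $d_X(x,x_i)<3\varepsilon r_i$. Thus $x\in U_i$. Since $r_i$ is admissible, \eqref{eq:approx} provides $P_i$.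

(b) If $y\in U_i\cap U_j$, then $r_i/2\le r(y)\le3r_i/2$ and likewise for $j$. So $r_i/3\le r_j\le3r_i$, $d_X(x_i,x_j)<(r_i+r_j)/2\le2r_i$, and $B(x_j,\varepsilon r_j)\subset B(x_i,3r_i)$. These balls are disjoint, each has measure at least $c(\varepsilon r_i/3)^Q$, and $\mu(B(x_i,3r_i))\le Cr_i^Q$. So each $U_i$ meets at most $C_2$ of the $U_j$. A set $A$ with $U_A\ne\emptyset$ and smallest element $i$ consists of such $j$, so there are at most $2^{C_2}\kappa$ sets $A$.

(c) On $B(x_i,\varepsilon r_i)$ we have $r\le2r_i$, so $\int_{B(x_i,\varepsilon r_i)}r^{-Q}\,d\mu\ge c$, and by disjointness $\kappa\le C\int_Mr^{-Q}\,d\mu$. Let $t\le r_0$. If $r(x)<t$, then $t$ is not admissible: $C_1^pt^{kp-Q}\Phi(B(x,\Lambda t))>\eta^p$. By Fubini's theorem,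
\[
\int_M\Phi(B(x,\Lambda t))\,d\mu(x)=\int_M\mu(B(y,\Lambda t))\,d\Phi(y)\le Ct^Q\Phi(M),
\]
so Chebyshev's inequality gives $\mu\{r<t\}\le C(\|F\|/\eta)^pt^{kp}$. Let $\rho=\min(r_0,(\eta/\|F\|)^{1/k})$, with $\rho=r_0$ if $F=0$. Write $r^{-Q}=\int_r^\infty Qt^{-Q-1}\,dt$ and split at $t=\rho$:
\[
\int_Mr^{-Q}\,d\mu=\int_0^\infty Qt^{-Q-1}\mu\{r<t\}\,dt\le C\Big(\frac{\|F\|}\eta\Big)^p\int_0^\rho t^{kp-Q-1}\,dt+\mu(M)\rho^{-Q} .
\]
The integral converges because $kp>Q$, and equals $\rho^{kp-Q}/(kp-Q)$. Since $(\|F\|/\eta)^p\rho^{kp}\le1$, the right side is at most $C\rho^{-Q}\le C(1+(\|F\|/\eta)^{Q/k})$.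
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:ext}}\label{sec:proof}

The boxes depend on $F$ and $\eta$, but they and the approximating functions all belong to finitely many semialgebraic families.

\begin{lemma}\label{lem:pieces}
Let $\psi\colon\mathbb R^l\to\mathbb R$ be continuous and semialgebraic. There is a constant $C_3$, depending on $\psi$ and $d$ but not on the field, with the following property. Let $q\le d$, let $U=\bigcap_{i=0}^qU(x_i,\rho_i)$ with $x_i\in K_{\tau_i}$ and $\rho_i>0$, let $P$ be a polynomial map of degree at most $D$ in $z_{\tau_0}$, and let $h=\psi\circ P|_U$. Then $W=\bigoplus_jH_e(\{h<(j+\frac12)\eta\})$ is bounded below and $\nu_0(W)\le C_3$ for all $e\ge0$ and $\eta>0$.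
\end{lemma}

\begin{proof}
Fix $q$ and $(\tau_0,\dots,\tau_q)$; there are finitely many choices. Let $a\in\mathbb R^L$ collect the coefficients of polynomials $\zeta^{(i)}_j$ of degree at most $D$ in $n$ variables, numbers $s^{(i)}_j$, points $z^{(i)}\in\mathbb R^n$ ($0\le i\le q$, $1\le j\le n$), and the coefficients of a polynomial map $P_a$ of degree at most $D$. Put
\[
\mathcal U=\Big\{(a,y):\ y\in\bigcap_iO_{\tau_i},\ \ |\zeta^{(i)}_j(z_{\tau_i}(y))|<s^{(i)}_j,\ \ |z_{\tau_i}(y)-z^{(i)}|<\varepsilon_1\ \text{ for all }i,j\Big\}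
\]
and $h(a,y)=\psi(P_a(z_{\tau_0}(y)))$. Since $M$ is algebraic, $O_\tau$ is its intersection with a ball, and $z_\tau$ is linear, $\mathcal U$ and $h$ are semialgebraic; this is the purpose of the Nash--Tognoli theorem. Each $h_a$ is bounded, because $\mathcal U_a$ is a bounded set. The pair $(U,h)$ is the member of this family with $\zeta^{(i)}_j=\zeta^{x_i}_j$, $s^{(i)}_j=\rho_i^{w_j}$ and $z^{(i)}=z_{\tau_i}(x_i)$. Apply Proposition~\ref{prop:family}.
\end{proof}

\begin{proposition}\label{prop:core}
Let $1\le p<\infty$, $kp>Q$, and let $\psi\colon\mathbb R^l\to\mathbb R$ be semialgebraic and $1$-Lipschitz. There is a constant $C$, depending on $\psi$ but not on the field, such that for all $\eta>0$, $F'\in C^\infty(M;\mathbb R^l)$ and continuous $f\colon M\to\mathbb R$ with $\sup|f-\psi\circ F'|\le\eta/4$,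
\[
\mathcal N_{d,(d+2)\eta}(f)\le C\big(1+(\|F'\|_{W^{k,p}_X}/\eta)^{Q/k}\big).
\]
\end{proposition}

\begin{proof}
Take the cover of Proposition~\ref{prop:cover} for $F'$ and $\eta/4$, and let $M_j=\{f<j\eta\}$. Let $U_A\ne\emptyset$ with $|A|=q+1\le d+1$, fix $i\in A$, and let $h=\psi\circ P_i$ on $U_A$. There $|f-h|\le\eta/4+|F'-P_i|\le\eta/2$, so
\[
M_j\cap U_A\ \subset\ \{h<(j+\tfrac12)\eta\}\ \subset\ M_{j+1}\cap U_A .
\]
Hence multiplication by $u$ on $\bigoplus_jH_{d-q}(M_j\cap U_A)$ factors through the module $W$ of Lemma~\ref{lem:pieces}, and Lemma~\ref{lem:nu}(c) bounds its $\nu_1$ by $C_3$. Sets $A$ with $U_A=\emptyset$ contribute nothing. By Proposition~\ref{prop:MV} and parts (b) and (c) of Proposition~\ref{prop:cover}, $\mathcal N_{d,(d+2)\eta}(f)\le C_3C\kappa\le C(1+(\|F'\|_{W^{k,p}_X}/\eta)^{Q/k})$.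
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:ext}]
We prove Theorem~\ref{thm:ext}. Theorem~\ref{thm:main} is the case $\psi=\pm|\cdot|$, $L=1$, $p<\infty$, $F$ smooth, and the constant we obtain does not depend on the field. Write $\|\cdot\|=\|\cdot\|_{W^{k,p}_X}$.

Dividing $f$ by $L$ divides the lengths of bars by $L$, so we may replace $\psi,\delta$ by $\psi/L,\delta/L$ and assume $L=1$. If $p=\infty$, fix a finite $p'>Q/k$ with $p'\ge1$; since $\|\cdot\|_{W^{k,p'}_X}\le\mu(M)^{1/p'}\|\cdot\|_{W^{k,\infty}_X}$, Proposition~\ref{prop:core} and the bound $\sup|F'|\le C_0\|F'\|$ hold also for $p=\infty$, with other constants.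

A Cauchy sequence of smooth maps $F_i$ converges uniformly by this bound, to a continuous map $F$. If $F=0$, then $X_IF_i\to0$ as distributions, so the $L^p$ limits of the $X_IF_i$ vanish and $\|F_i\|\to0$. Thus the completion consists of continuous maps, and $\sup|F|\le C_0\|F\|$ holds on it.

Let $f=\psi\circ F$; then $\max f-\min f\le2\sup|F|\le2C_0\|F\|$. If $2C_0\|F\|\le\delta$, then by Lemma~\ref{lem:barcode} no finite bar is longer than $\delta$, and $\mathcal N_{d,\delta}(f)=b_d(M)$. Otherwise let $\eta=\delta/(d+2)$ and choose a smooth $F'$ with $\|F-F'\|\le\min(\|F\|,\eta/(4C_0))$; if $F$ is smooth, $F'=F$ will do. Then $\sup|f-\psi\circ F'|\le\eta/4$ and $\|F'\|\le2\|F\|$, so Proposition~\ref{prop:core} gives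
\[
\mathcal N_{d,\delta}(f)\le C\big(1+(\|F\|/\delta)^{Q/k}\big)\le C'(\|F\|/\delta)^{Q/k},
\]
the last step because $\|F\|/\delta>1/(2C_0)$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Part (2) is Lemma~\ref{lem:barcode} for $f=0$. For the other parts we transplant a fixed function on the cube into boxes. Again $\|\cdot\|=\|\cdot\|_{W^{k,p}_X}$.

\subsection{Bumps}

Let $\chi\in C_c^\infty((-1,1)^n)$ with $0\le\chi\le1$. For $x\in K_\tau$ and $r\le c_1R_1$ let $\varphi_{x,r}=\chi(\zeta^x_1/r^{w_1},\dots,\zeta^x_n/r^{w_n})$ on $U(x,r)$, extended by $0$. By Proposition~\ref{prop:ballbox} it is smooth with compact support in $U(x,r)$, and it corresponds to $\chi$ under a diffeomorphism of $U(x,r)$ with the cube. We claim that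
\begin{equation}\label{eq:bump}
|X_I\varphi_{x,r}|\le Cr^{-|I|},\qquad\int_M|X_I\varphi_{x,r}|^p\,d\mu\le Cr^{Q-|I|p}\qquad(|I|\le k).
\end{equation}
We have $U(x,r)\subset B(x,r/c_1)$, and there $|Y^\gamma\zeta^x_j|\le Cr^{w_j-w(\gamma)}$ for $w(\gamma)\le k$: by Lemma~\ref{lem:decay} if $w(\gamma)\le w_j$, and otherwise because the left side is bounded and $r\le1$. By Lemma~\ref{lem:sort}, $g_j=\zeta^x_j/r^{w_j}$ satisfies $|X_Jg_j|\le Cr^{-|J|}$. By the chain rule and induction on $|I|$, for $|I|\ge1$ the function $X_I\varphi_{x,r}$ is a sum of terms $(\partial_{j_1}\cdots\partial_{j_b}\chi)(g)\,X_{J_1}g_{j_1}\cdots X_{J_b}g_{j_b}$ with $|J_1|+\dots+|J_b|=|I|$. This gives the first bound, and $\mu(U(x,r))\le Cr^Q$ gives the second.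

\subsection{Many spheres: part (1) and the case $kp<Q$}

Write $v=(v',v'')\in\mathbb R^{d+1}\times\mathbb R^{n-d-1}$, which is possible since $d\le n-1$, and let $\Sigma=\{|v'|=\frac12,\ v''=0\}$, a $d$-sphere. The squared distance to $\Sigma$ is $\Delta(v)=(|v'|-\frac12)^2+|v''|^2$, smooth for $v'\ne0$. Let $\omega(t)=\exp(-64t/(1-64t))$ for $t<1/64$ and $\omega(t)=0$ for $t\ge1/64$, and put $\chi=\omega\circ\Delta$. It is smooth and supported in $\{|v|\le\frac58\}$. As $\omega$ decreases strictly from $1$ to $0$ on $[0,1/64]$, for $0<\sigma<1$ the set $\{\chi>\sigma\}$ is a tube $\{\Delta<a\}$ with $0<a<1/64$. The segments from $v$ to its nearest point $(v'/(2|v'|),0)$ retract the tube onto $\Sigma$. So for $\sigma<\sigma'$ the inclusion $\{\chi>\sigma'\}\subset\{\chi>\sigma\}$ induces an isomorphism on $H_d\cong H_d(\Sigma)\ne0$.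

Let $r$ be small and let $x_1,\dots,x_\kappa$ be a maximal set with mutual distances at least $2r$. The balls $B(x_i,2r)$ cover $M$, so $\kappa\ge c_2r^{-Q}$, and the balls $B(x_i,r)\supset U(x_i,c_1r)$ are disjoint. For $1\le\kappa'\le\kappa$ let $\phi=\sum_{i\le\kappa'}\varphi_{x_i,c_1r}$, so $0\le\phi\le1$, and put
\[
F=(2\delta\phi,0,\dots,0)\ \text{ for the sign }-,\qquad F=(2\delta(1-\phi),0,\dots,0)\ \text{ for the sign }+ .
\]
For $0<\sigma<1$ the set $\{\phi>\sigma\}$, a disjoint union of $\kappa'$ tubes, is the sublevel set of $-|F|$ at level $-2\delta\sigma$, respectively of $|F|$ at level $2\delta(1-\sigma)$. The map $H_d(\{\phi>\frac45\})\to H_d(\{\phi>\frac15\})$ has rank at least $\kappa'$, and the two levels differ by $\frac65\delta$. By \eqref{eq:rank}, $\mathcal N_{d,\delta}(\pm|F|)\ge\kappa'$.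

For (1) take $\kappa'=\kappa$. The supports are disjoint, so \eqref{eq:bump} gives $|X_I\phi|\le Cr^{-k}$ on $M$ for $|I|\le k$, and $\|F\|\le C_4\delta r^{-k}$. Define $r$ by $C_4r^{-k}=T$; it is small enough when $T\ge T_0$, and $\kappa\ge c_2r^{-Q}=c_2(T/C_4)^{Q/k}$.

For $kp<Q$ take $\kappa'=\lfloor c_2r^{-(Q-kp)}\rfloor\le\kappa$, which tends to infinity as $r\to0$. By \eqref{eq:bump}, $\int|X_I\phi|^p\,d\mu\le C\kappa'r^{Q-kp}\le C$ for $|I|\le k$, so $\|F\|\le C\delta$.

\subsection{The case $kp=Q$, $p>1$}

Now a single bump has norm comparable to its height at every scale, so shrinking gains nothing. Instead we spread the height over $J$ dyadic scales: the derivatives live on disjoint shells, so their $p$-th powers add up to $J\cdot J^{-p}$.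

Given $\kappa$, fix points $x_1,\dots,x_\kappa$ and a small $R$ with the balls $B(x_i,R)$ disjoint. Take $\chi=1$ on $[-\frac12,\frac12]^n$, let $\rho_j=c_1R2^{-j}$, and put $\phi_i=J^{-1}\sum_{j=1}^J\varphi_{x_i,\rho_j}$. On $U(x_i,\rho_{j+1})$ we have $|\zeta^{x_i}_a|<(\rho_j/2)^{w_a}\le\rho_j^{w_a}/2$ for each $a$, so $\varphi_{x_i,\rho_j}=1$ there. Hence for $|I|\ge1$ the function $X_I\varphi_{x_i,\rho_j}$ vanishes outside $U(x_i,\rho_j)\setminus U(x_i,\rho_{j+1})$, and these sets are disjoint for different $j$. By \eqref{eq:bump}, with $|I|p\le Q$ and $\rho_j\le1$,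
\[
\int_M|X_I\phi_i|^p\,d\mu\le CJ^{-p}\sum_{j=1}^J\rho_j^{Q-|I|p}\le CJ^{1-p}\quad(1\le|I|\le k),\qquad\|\phi_i\|_{L^p}\le CJ^{-1}\sum_j\rho_j^{Q/p}\le CJ^{-1}.
\]
So $F=(2\delta\sum_i\phi_i,0,\dots,0)$ has $\|F\|/\delta\le C\kappa J^{1/p-1}$, which tends to $0$ as $J\to\infty$ because $p>1$. We have $\phi_i(x_i)=1$, and the $\phi_i$ are supported in the disjoint balls $B(x_i,R)$. Therefore all $x_i$ lie in $\{-|F|<-\frac85\delta\}$, and they lie in different components of $\{-|F|<-\frac25\delta\}$, which is the disjoint union of the open sets $\{\phi_i>\frac15\}$. By \eqref{eq:rank}, at least $\kappa$ bars in degree $0$ have length at least $\frac65\delta$, so $\mathcal N_{0,\delta}(-|F|)\ge\kappa$. This completes the proof of Theorem~\ref{thm:sharp}.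

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste, and Roy, Theorems 9.3.2 and 14.1.10.

\bibitem{CCS} Chazal, Crawley-Boevey, and de Silva, \emph{The observable structure of persistence modules}, 2016.

\bibitem{FLW} Franchi, Lu, and Wheeden, 1995.

\bibitem{Jer} Jerison, Duke Math. J. 53 (1986).

\bibitem{LM} Lanconelli and Morbidelli, 2000.

\bibitem{NSW} Nagel, Stein, and Wainger, Acta Math. 155 (1985).

\bibitem{SS} Irene Silvestre-Rosell\'{o} and Vuka\v{s}in Stojisavljevi\'{c}, \emph{Coarse nodal counts on sub-Riemannian manifolds}, arXiv:2608.01446 (2026).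

\end{thebibliography}
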